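\title{A dimension bound for manifolds on whose fundamental group a finite index subgroup of $SL_n(\mathbb{Z})$ acts in the standard way}

\begin{abstract}
Let $n\geq 3$ and let $\Gamma$ be a subgroup of finite index in $SL_n(\mathbb{Z})$. We prove that a compact connected manifold $M$ with $\pi_1(M)\cong\mathbb{Z}^n$, on which $\Gamma$ acts continuously and induces the standard action on $\pi_1(M)$, has dimension at least $n$. Only the action up to homotopy is used. The homology groups of the universal cover are finitely generated modules over the Laurent polynomial ring $R=\mathbb{C}[\mathbb{Z}^n]$ with a semilinear symmetry. We show that a reflexive $R$-module with such a symmetry is locally free, by comparing two torsion points of the character torus along a curve. It follows that $\operatorname{Ext}^j_R(-,R)$ of these homology modules vanishes for $1\le j\le n-2$, and a universal coefficient spectral sequence gives the bound. The same argument gives the sharp bound $n-1$ for complexes, and shows that a closed $M$ of dimension $n$ is orientable and maps to the torus $T^n$ with nonzero degree.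
\end{abstract}

\section{Introduction}\label{sec:intro}

The group $SL_n(\mathbb{Z})$ acts linearly on the torus $T^n=\mathbb{R}^n/\mathbb{Z}^n$, and the induced action on $\pi_1(T^n)=\mathbb{Z}^n$ is the defining one. How much of the torus is forced by this last property alone?

Let $n\ge 3$, let $\Gamma<SL_n(\mathbb{Z})$ have finite index, and let $\Gamma$ act continuously, that is, by homeomorphisms, on a compact connected manifold $M$ with $\pi_1(M)\cong\mathbb{Z}^n$. Manifolds are topological, Hausdorff, second countable, and may have boundary. Since $\pi_1(M)$ is abelian, the isomorphism between the fundamental groups at two base points does not depend on the connecting path, so $\Gamma$ acts on $\pi_1(M)=H_1(M;\mathbb{Z})$ even when it fixes no point of $M$. We call this action \emph{standard} if, under some identification $\pi_1(M)\cong\mathbb{Z}^n$, it is the restriction to $\Gamma$ of the linear action of $SL_n(\mathbb{Z})$ on $\mathbb{Z}^n$. The conjecture posed in \cite{FW} is that such an $M$ with standard action on $\pi_1(M)$ has dimension at least $n$; no invariant measure is assumed. We prove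 it.

\begin{theorem}\label{thm:A}
Let $n\ge3$ and let $\Gamma<SL_n(\mathbb{Z})$ have finite index. If $\Gamma$ acts continuously on a compact connected manifold $M$ with $\pi_1(M)\cong\mathbb{Z}^n$ and induces the standard action on $\pi_1(M)$, then $\dim M\ge n$.
\end{theorem}

Give $T^n$ the product cell structure in which each circle has one vertex and one edge, and let $T^{(k)}$ be its $k$-skeleton. The fundamental group alone gives no bound that grows with $n$: the complex $T^{(2)}$ has fundamental group $\mathbb{Z}^n$ and embeds piecewise linearly in $\mathbb{R}^5$ by general position, so a regular neighborhood of it is a compact $5$-manifold with $\pi_1=\mathbb{Z}^n$. The theorem is therefore a statement about symmetry. One expects it because the obvious examples, such as $T^n\times S^2$, are built over the torus. The first attempt at a proof would take a map $f\colon M\to T^n$ inducing the given isomorphism on $\pi_1$ and show that $f^*\neq0$ on $H^n(T^n;\mathbb{Q})$. The following example shows that this is false in general.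

\begin{example}[the blown-up torus]\label{ex:blowup}
Replace $0\in T^n$ by its sphere of directions: glue $[0,\frac12)\times S^{n-1}$ to $T^n\setminus\{0\}$ by identifying $(r,\theta)$, $r>0$, with the class of $r\theta$. The result $M_0$ is a compact $n$-manifold with boundary $S^{n-1}$. An element $\gamma\in SL_n(\mathbb{Z})$ acts on $T^n\setminus\{0\}$, and for small $r$ it is given by $(r,\theta)\mapsto(r|\gamma\theta|,\gamma\theta/|\gamma\theta|)$, which extends continuously to $r=0$. So $SL_n(\mathbb{Z})$ acts on $M_0$. Collapsing the boundary to a point is an equivariant map $M_0\to T^n$. It is an isomorphism on $\pi_1$, because it amounts to attaching a cell of dimension $n\ge3$. Hence $\pi_1(M_0)=\mathbb{Z}^n$ with the standard action. View $T^n$ as the cube $[-\frac12,\frac12]^n$ with opposite faces identified. Radial projection from the center deformation retracts $M_0$ onto the image of the boundary of the cube, which is $T^{(n-1)}$. In particular $H^n(M_0;\mathbb{Q})=0$.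
\end{example}

The example also shows that $SL_n(\mathbb{Z})$ acts up to homotopy on $T^{(n-1)}$. So the natural test question is whether a finite index subgroup can act up to homotopy on a lower skeleton $T^{(k)}$, or on any complex of dimension less than $n-1$. The answer is no, and this homotopy statement is what we prove.

Throughout, $n\ge3$ and $L=\mathbb{Z}^n$ with basis $e_1,\dots,e_n$. For $i\neq j$ let $e_{ij}(s)=I+sE_{ij}$, and for $N\ge1$ let
\[
\Gamma_N=\langle e_{ij}(N): i\neq j\rangle\subset SL_n(\mathbb{Z}).
\]
Every subgroup of finite index in $SL_n(\mathbb{Z})$ contains some $\Gamma_N$ (Section~\ref{sec:groups}). Let $R=\mathbb{C}[L]=\mathbb{C}[z_1^{\pm1},\dots,z_n^{\pm1}]$ be the group ring, with $z^\ell$ the monomial attached to $\ell\in L$ and $z_i=z^{e_i}$. A \emph{homotopy action} of a group $\Gamma$ on a space $X$ is a homomorphism from $\Gamma$ to the group of free homotopy classes of self-homotopy equivalences of $X$; it makes $H_1(X;\mathbb{Z})$ a $\Gamma$-module. A surjection $q\colon H_1(X;\mathbb{Z})\to L$ determines a connected covering $\widetilde X\to X$ with deck group $L$,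 whose homology $H_i(\widetilde X;\mathbb{C})$ is an $R$-module, and a local coefficient system $R$ on $X$, in which a loop $\alpha$ acts by multiplication by $z^{q(\alpha)}$. The \emph{rank} of an $R$-module is its dimension after tensoring with the fraction field of $R$.

\begin{theorem}\label{thm:B}
Let $\Gamma\subset SL_n(\mathbb{Z})$ be a subgroup containing some $\Gamma_N$. Let $X$ be a connected space which is a CW complex or a compact manifold and is homotopy equivalent to a finite CW complex. Suppose given a homotopy action of $\Gamma$ on $X$ and a $\Gamma$-equivariant surjection $q\colon H_1(X;\mathbb{Z})\to L$, where $L$ has the standard action, and let $\widetilde X\to X$ be the corresponding connected $L$-cover.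
\begin{enumerate}
\item[(1)] Either $H^n(X;R)\neq0$, or $H_{n-1}(\widetilde X;\mathbb{C})$ has positive rank over $R$.
\item[(2)] $X$ is not homotopy equivalent to a CW complex of dimension less than $n-1$, nor to a compact manifold of dimension less than $n$. Both bounds are sharp, even when $\pi_1(X)=\mathbb{Z}^n$.
\item[(3)] If $X$ is a closed $n$-manifold with $\pi_1(X)=L$ and $q$ is an isomorphism, then $X$ is orientable, the classifying map $X\to T^n$ has nonzero degree, and $H^*(T^n;\mathbb{Q})\to H^*(X;\mathbb{Q})$ is injective. If $X$ is a compact $n$-manifold with $\partial X\neq\emptyset$, then $H_{n-1}(\widetilde X;\mathbb{C})$ has positive rank over $R$.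
\end{enumerate}
\end{theorem}

Each alternative in (1) can occur without the other. For $T^n$ the cover is $\mathbb{R}^n$, so the second fails. For $M_0\simeq T^{(n-1)}$ the first fails, and $H_{n-1}(\widetilde{M_0};\mathbb{C})\cong R$ is freely generated by one of the boundary spheres.

\subsection*{The method}
The modules $H_q=H_q(\widetilde X;\mathbb{C})$ are finitely generated over $R$, and a spectral sequence leads from $\operatorname{Ext}^p_R(H_q,R)$ to $H^{p+q}(X;R)$. The term $\operatorname{Ext}^n_R(H_0,R)\cong\mathbb{C}$ is always present; for the torus it is all of $H^n(T^n;R)$. It survives to a nonzero class in $H^n(X;R)$ unless it is hit by a differential from some $\operatorname{Ext}^{n-r}_R(H_{r-1},R)$. The homotopy action gives each $H_q$ a symmetry that covers the action of $\Gamma$ on $R$, and the heart of the paper is that this symmetry forces $\operatorname{Ext}^j_R(H_q,R)=0$ for $1\le j\le n-2$ (Proposition~\ref{prop:vanishing}). Think of $H_q$ as a coherent sheaf on the complex torus $(\mathbb{C}^*)^n$. The symmetry confines its singularities to finitely many torsion points. At every torsion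 point, rigidity of representations of $\Gamma_N$ replaces the action of $\Gamma_N$ on a formal neighborhood by an algebraic action of $SL_n(\mathbb{C})$. A singular torsion point is then compared with a regular one along a curve through both that is fixed pointwise by a large subgroup of $\Gamma_N$.

Section~\ref{sec:groups} proves the rigidity statement. Section~\ref{sec:modules} passes from spaces to modules and reduces Theorem~\ref{thm:B}(1) to Proposition~\ref{prop:vanishing}. Section~\ref{sec:model} carries out the comparison of torsion points by hand for the $1$-skeleton of $T^3$. Sections~\ref{sec:split}--\ref{sec:reflexive} prove Proposition~\ref{prop:vanishing}, and Section~\ref{sec:duality} deduces the remaining statements by duality.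

\section{The groups $\Gamma_N$ and their representations}\label{sec:groups}

Let $G=SL_n(\mathbb{C})$ and write $[x,y]=xyx^{-1}y^{-1}$ in groups. Matrix multiplication gives $e_{ij}(a)e_{ij}(b)=e_{ij}(a+b)$ and
\begin{equation}\label{eq:steinberg}
[e_{ij}(a),e_{kl}(b)]=1 \ \text{ if } j\ne k,\ i\ne l,\qquad
[e_{ij}(a),e_{jl}(b)]=e_{il}(ab)\ \text{ if } i,j,l \text{ are distinct.}
\end{equation}
If $N\mid N'$ then $\Gamma_{N'}\subset\Gamma_N$; to \emph{enlarge} $N$ means to replace it by a multiple. If $\Delta_0$ has finite index in $\Gamma_N$ and $m$ is the index of its normal core, then $e_{ij}(Nm)=e_{ij}(N)^m\in\Delta_0$, so $\Gamma_{Nm}\subset\Delta_0$. The same argument in $SL_n(\mathbb{Z})$ shows that every finite index subgroup of $SL_n(\mathbb{Z})$ contains some $\Gamma_m$. Finiteness of the index of $\Gamma_N$ in $SL_n(\mathbb{Z})$ is never used.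

An \emph{algebraic module} for a linear algebraic group $H$ over $\mathbb{C}$ is a finite dimensional representation whose matrix coefficients are regular functions on $H$. Algebraic $G$-modules are completely reducible. If $\Delta\subset H$ is a Zariski dense subgroup, then a $\Delta$-stable subspace of an algebraic $H$-module is $H$-stable, and a $\Delta$-equivariant linear map of algebraic $H$-modules is $H$-equivariant, because both conditions on $h\in H$ are Zariski closed. We call this the \emph{density principle}. It applies to $\Gamma_N\subset G$: a polynomial in $s$ vanishing on $N\mathbb{Z}$ is zero, so the Zariski closure of $\Gamma_N$ is a subgroup containing the root subgroups $e_{ij}(\mathbb{C})$, and these generate $G$.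

The next lemma is where $n\ge3$ enters the algebra: both parts use a third index to write $e_{ik}$ as a commutator.

\begin{lemma}[rigidity]\label{lem:rigidity}
Let $B\subset GL_m(\mathbb{C})$ be a Zariski closed subgroup and $\rho\colon\Gamma_N\to B$ a homomorphism.
\begin{enumerate}
\item[(a)] There is a multiple $N'$ of $N$ such that all $\rho(e_{ij}(N'))$ are unipotent.
\item[(b)] If all $\rho(e_{ij}(N))$ are unipotent, there is a unique algebraic homomorphism $\psi\colon G\to B$ with $\psi=\rho$ on $\Gamma_N$.
\end{enumerate}
\end{lemma}

\begin{proof}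
(a) Given $i\ne k$, choose $j\notin\{i,k\}$ and put $x=\rho(e_{ij}(N))$, $y=\rho(e_{jk}(N))$. By \eqref{eq:steinberg}, $w=[x,y]=\rho(e_{ik}(N))^N$ commutes with $x$ and $y$. So $x$ and $y$ preserve the generalized eigenspace of $w$ for an eigenvalue $\mu$. If this space has dimension $s$, the determinant of $w$ on it is $\mu^s$, and it is $1$ because $w$ is a commutator there. Thus the eigenvalues of $w$, hence those of $\rho(e_{ik}(N))$, are roots of unity. If $c$ is a common multiple of their orders for all $i\ne k$, then $N'=cN$ works.

(b) The logarithm of a unipotent matrix $u$ is a nilpotent matrix and a polynomial in $u$. Put $A_{ij}=N^{-1}\log\rho(e_{ij}(N))$, so that $\rho(e_{ij}(Na))=\exp(NaA_{ij})$ for $a\in\mathbb{Z}$. We show that the $A_{ij}$ satisfy the relations of the matrices $E_{ij}$ in $\mathfrak{sl}_n$. From now on brackets of matrices $A$ are Lie brackets. Commuting unipotent matrices have commuting logarithms, so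
\begin{equation}\label{eq:commute}
[A_{ij},A_{kl}]=0\quad\text{if } j\ne k,\ i\ne l.
\end{equation}
For distinct $i,j,l$ and $a,b\in\mathbb{Z}$, the second relation in \eqref{eq:steinberg} gives
\[
e^{NaA_{ij}}e^{NbA_{jl}}e^{-NaA_{ij}}e^{-NbA_{jl}}=e^{N^2abA_{il}}.
\]
Both sides are polynomials in $(a,b)$ that agree on $\mathbb{Z}^2$, so their coefficients agree. With $A=A_{ij}$ and $A'=A_{jl}$, the coefficient of $ab$ on the left is $N^2(AA'-AA'-A'A+AA')=N^2[A,A']$. Hence
\begin{equation}\label{eq:bracket}
[A_{ij},A_{jl}]=A_{il}\quad\text{if } i,j,l\text{ are distinct.}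
\end{equation}
The group relations say nothing directly about $H_{ij}=[A_{ij},A_{ji}]$. We claim that for $k\ne l$
\begin{equation}\label{eq:cartan}
[H_{ij},A_{kl}]=(\delta_{ik}-\delta_{jk}-\delta_{il}+\delta_{jl})A_{kl}.
\end{equation}
If $k,l\notin\{i,j\}$, then $A_{kl}$ commutes with $A_{ij}$ and $A_{ji}$, and both sides vanish. For $k\notin\{i,j\}$ the Jacobi identity, \eqref{eq:commute} and \eqref{eq:bracket} give
\begin{align*}
[H_{ij},A_{ik}]&=[A_{ij},[A_{ji},A_{ik}]]-[A_{ji},[A_{ij},A_{ik}]]=[A_{ij},A_{jk}]-0=A_{ik},\\
[H_{ij},A_{kj}]&=[A_{ij},[A_{ji},A_{kj}]]-[A_{ji},[A_{ij},A_{kj}]]=[A_{ij},-A_{ki}]-0=A_{kj}.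
\end{align*}
Exchanging $i$ and $j$ and using $H_{ji}=-H_{ij}$ gives $[H_{ij},A_{jk}]=-A_{jk}$ and $[H_{ij},A_{ki}]=-A_{ki}$. Finally $A_{ij}=[A_{ik},A_{kj}]$ and $A_{ji}=[A_{jk},A_{ki}]$, and $[H_{ij},-]$ is a derivation, so $[H_{ij},A_{ij}]=2A_{ij}$ and $[H_{ij},A_{ji}]=-2A_{ji}$. This proves \eqref{eq:cartan} in all cases.

By Serre's theorem, $\mathfrak{sl}_n(\mathbb{C})$ is the Lie algebra with generators $x_i,y_i,h_i$ $(1\le i<n)$ and relations $[h_i,h_j]=0$, $[x_i,y_j]=\delta_{ij}h_i$, $[h_i,x_j]=a_{ij}x_j$, $[h_i,y_j]=-a_{ij}y_j$, and $(\operatorname{ad}x_i)^{1-a_{ij}}x_j=0=(\operatorname{ad}y_i)^{1-a_{ij}}y_j$ for $i\ne j$, where $a_{ij}=2\delta_{ij}-\delta_{i+1,j}-\delta_{i,j+1}$ and $x_i,y_i$ correspond to $E_{i,i+1},E_{i+1,i}$. We check these relations for $x_i=A_{i,i+1}$, $y_i=A_{i+1,i}$, $h_i=H_{i,i+1}$. The relations for $[h_i,x_j]$ and $[h_i,y_j]$ are cases of \eqref{eq:cartan}. For $i\neq j$, $[x_i,y_j]=[A_{i,i+1},A_{j+1,j}]=0$ by \eqref{eq:commute}. Next, $[h_i,h_j]=[h_i,[x_j,y_j]]=(a_{ij}-a_{ij})h_j=0$. If $|i-j|\ge2$ then $[x_i,x_j]=0=[y_i,y_j]$ by \eqref{eq:commute}. Last, $[x_i,x_{i+1}]=A_{i,i+2}$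 commutes with $x_i$ and $x_{i+1}$, and $[y_{i+1},y_i]=A_{i+2,i}$ commutes with $y_i$ and $y_{i+1}$, again by \eqref{eq:commute}.

So there is a Lie algebra homomorphism $\mathfrak{sl}_n(\mathbb{C})\to\mathfrak{gl}_m(\mathbb{C})$ with $E_{ij}\mapsto A_{ij}$ for $|i-j|=1$. For $k$ strictly between $i$ and $j$ we have $E_{ij}=[E_{ik},E_{kj}]$ and $A_{ij}=[A_{ik},A_{kj}]$, so $E_{ij}\mapsto A_{ij}$ for all $i\ne j$ by induction on $|i-j|$. Since $G$ is simply connected and its finite dimensional holomorphic representations are algebraic, this integrates to an algebraic homomorphism $\psi\colon G\to GL_m(\mathbb{C})$ with $\psi(e_{ij}(s))=\exp(sA_{ij})$. It agrees with $\rho$ on the generators of $\Gamma_N$. The closed subgroup $\psi^{-1}(B)$ contains the Zariski dense subgroup $\Gamma_N$, so $\psi(G)\subset B$, and density also gives uniqueness.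
\end{proof}

\section{From spaces to modules}\label{sec:modules}

\subsection*{The character torus}
Let $\mathbb{T}=\operatorname{Hom}(L,\mathbb{C}^*)\cong(\mathbb{C}^*)^n$. Its points correspond to the maximal ideals $\mathfrak{m}_t=(z^\ell-t(\ell):\ell\in L)=(z_1-t_1,\dots,z_n-t_n)$ of $R$, where $t_i=t(e_i)$. The trivial character $1$ corresponds to the augmentation ideal $\mathfrak{m}=\mathfrak{m}_1$. A \emph{torsion point} is a character of finite order. The group $SL_n(\mathbb{Z})$ acts on $R$ by $\gamma(z^\ell)=z^{\gamma\ell}$ and on $\mathbb{T}$ by $\gamma t=t\circ\gamma^{-1}$, and $\gamma(\mathfrak{m}_t)=\mathfrak{m}_{\gamma t}$. The linear counterpart of $\mathbb{T}$ is $V=\operatorname{Hom}(L,\mathbb{C})$, with dual $V^*=L\otimes\mathbb{C}=\mathbb{C}^n$ and coordinate ring $S=\operatorname{Sym}(V^*)=\mathbb{C}[e_1,\dots,e_n]$. The group $G$ acts on $V^*$ in the standard way, on $V$ by $gu=u\circ g^{-1}$, and on $S$ by $(gf)(u)=f(g^{-1}u)$. The map $z^\ell-1\mapsto\ell$ is an $SL_n(\mathbb{Z})$-equivariant isomorphism $\mathfrak{m}/\mathfrak{m}^2\cong V^*$.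

\subsection*{Commutative algebra}
Let $\Lambda$ be $R$ or $S$; both are noetherian domains. Modules are finitely generated, $P^*=\operatorname{Hom}_\Lambda(P,\Lambda)$, and the \emph{fiber} of $P$ at a maximal ideal $\mathfrak{p}$ is $P/\mathfrak{p}P$. We say $P$ is \emph{free at} $\mathfrak{p}$ if $P_\mathfrak{p}$ is free, and \emph{locally free} if it is free at every maximal ideal.
\begin{enumerate}
\item[(A1)] The support $\{\mathfrak{p}:P_\mathfrak{p}\ne0\}$ is the zero set of the annihilator of $P$; it is proper exactly when $P$ is torsion, that is, of rank $0$. A module with finite support has finite length. The set of points where $P$ is not free is closed, and it is proper because $P[1/h]$ is free for some $h\ne0$. Locally free modules are projective.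
\item[(A2)] A maximal ideal $\mathfrak{p}$ is generated by a regular sequence of length $n$, and the Koszul resolution gives $\operatorname{Ext}^j_\Lambda(\Lambda/\mathfrak{p},\Lambda)=0$ for $j\ne n$ and $\operatorname{Ext}^n_\Lambda(\Lambda/\mathfrak{p},\Lambda)\cong\Lambda/\mathfrak{p}$. By induction on length, $\operatorname{Ext}^j_\Lambda(Q,\Lambda)=0$ for $j\ne n$ whenever $Q$ has finite length.
\item[(A3)] $P$ is \emph{reflexive} if $P\to P^{**}$ is an isomorphism; in general this map has torsion kernel and cokernel. Every dual $P^*$ is reflexive: the map $P^*\to P^{***}$ is split injective, so its cokernel is both torsion and a submodule of a torsion-free module. In particular the kernel of a map $F_1\to F_0$ of free modules is reflexive, being the dual of the cokernel of $F_0^*\to F_1^*$. A map $\theta\colon P\to P'$ of reflexive modules whose kernel and cokernel have finite length is an isomorphism: the kernel is torsion in a torsion-free module, hence zero, and by (A2) the cokernel has $\operatorname{Ext}^0=\operatorname{Ext}^1=0$, so $\theta^*$ and $\theta^{**}=\theta$ are isomorphisms.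
\item[(A4)] The completion $\widehat\Lambda=\varprojlim\Lambda/\mathfrak{p}^k$ is faithfully flat over $\Lambda_\mathfrak{p}$, and $P\otimes_\Lambda\widehat\Lambda=\varprojlim P/\mathfrak{p}^kP$. Duals commute with flat base change. Hence $P_\mathfrak{p}$ is reflexive, respectively free, if and only if $P\otimes\widehat\Lambda$ is.
\end{enumerate}

\subsection*{Semilinear symmetry}
For $\gamma\in SL_n(\mathbb{Z})$, a \emph{$\gamma$-semilinear automorphism} of an $R$-module $P$ is an additive bijection $g$ with $g(\lambda p)=\gamma(\lambda)g(p)$ for $\lambda\in R$, $p\in P$. It is $\mathbb{C}$-linear, it carries $\mathfrak{m}_t^kP$ onto $\mathfrak{m}_{\gamma t}^kP$, and it identifies $P_{\mathfrak{m}_t}$ with $P_{\mathfrak{m}_{\gamma t}}$ compatibly with $\gamma\colon R_{\mathfrak{m}_t}\cong R_{\mathfrak{m}_{\gamma t}}$. A \emph{semilinear action} of $\Gamma_N$ on $P$ is an action in which each $\gamma$ acts $\gamma$-semilinearly. The first consequence of such a symmetry comes from the scarcity of invariant subvarieties.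

\begin{lemma}\label{lem:invariant}
A proper Zariski closed $\Gamma_N$-stable subset $Z\subsetneq\mathbb{T}$ is a finite set of torsion points.
\end{lemma}

\begin{proof}
Fix $i$. For $a=(a_j)_{j\ne i}\in\mathbb{Z}^{n-1}$ the element $\gamma=\prod_{j\ne i}e_{ij}(Na_j)$ fixes $e_i$ and sends $e_j$ to $e_j+Na_je_i$, so $(t\circ\gamma)_i=t_i$ and $(t\circ\gamma)_j=t_jt_i^{Na_j}$. Suppose $t\in Z$ and $t_i$ is not a root of unity. Then the points $(t_jt_i^{Na_j})_{j\neq i}$ form a product of infinite sets, which is Zariski dense in $(\mathbb{C}^*)^{n-1}$, so $Z\supset\{s:s_i=t_i\}$. Fix $k\ne i$. For every $c\in\mathbb{C}^*$ that is not a root of unity, $Z$ now contains a point with $s_k=c$, and the same argument with $k$ in place of $i$ gives $Z\supset\{s:s_k=c\}$. The union of these sets is dense, so $Z=\mathbb{T}$, a contradiction. Thus all points of $Z$ are torsion, and $Z$ is countable. By Noether normalization a component of dimension $d$ surjects onto $\mathbb{C}^d$, so $d=0$ and $Z$ is finite.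
\end{proof}

\begin{corollary}\label{cor:finite}
Let $P$ be a finitely generated $R$-module that has a $\gamma$-semilinear automorphism for each $\gamma\in\Gamma_N$. Then $P$ is free at all points of $\mathbb{T}$ outside a finite set of torsion points. If $P$ is torsion, it has finite length, and $\operatorname{Ext}^j_R(P,R)=0$ for $j\ne n$.
\end{corollary}

\begin{proof}
The non-free locus and the support of $P$ are closed and $\Gamma_N$-stable. The first is proper, and the second is proper if $P$ is torsion. Apply Lemma~\ref{lem:invariant}, (A1) and (A2).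
\end{proof}

A homotopy action does not quite give a semilinear action, since a self-map of $X$ lifts to $\widetilde X$ only up to deck transformations. The following definition records what one does get.

\begin{definition}\label{def:twisted}
Let $\Gamma\subset SL_n(\mathbb{Z})$ contain some $\Gamma_N$. A \emph{twisted module} is a finitely generated $R$-module $P$ together with a group $\mathcal{G}$ of pairs $(\gamma,g)$, where $\gamma\in\Gamma$ and $g$ is a $\gamma$-semilinear automorphism of $P$, such that the projection $\mathcal{G}\to\Gamma$ is onto with kernel exactly $\{(1,z^\ell):\ell\in L\}$, where $z^\ell$ denotes multiplication by $z^\ell$.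
\end{definition}

\begin{lemma}\label{lem:homology}
In the situation of Theorem~\ref{thm:B}, each $H_i(\widetilde X;\mathbb{C})$ is a twisted module, and $H_0(\widetilde X;\mathbb{C})=R/\mathfrak{m}$. There is a bounded complex $C_*$ of finitely generated free $R$-modules with $H_i(C_*)=H_i(\widetilde X;\mathbb{C})$ and $H^i(\operatorname{Hom}_R(C_*,R))=H^i(X;R)$.
\end{lemma}

\begin{proof}
Let $X'\to X$ be a homotopy equivalence from a finite complex, let $\widetilde{X'}$ be the pulled-back cover, and let $C_*$ be its cellular chain complex with coefficients in $\mathbb{C}$. It is free over $R$ on one lift of each cell of $X'$. The map $\widetilde{X'}\to\widetilde X$ is $L$-equivariant and a homotopy equivalence, which gives the first identification. Cohomology with local coefficients is computed from $\pi_1$-equivariant homomorphisms on the chains of the universal cover; as $\pi_1$ acts on $R$ through $L$, these are the $R$-linear maps $C_*\to R$. Since $R$ is noetherian, $P=H_i(C_*)$ is finitely generated. Since $\widetilde X$ is connected, $H_0=\mathbb{C}$ with trivial action of $L$.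

Write $\tau_\ell$ for the deck transformation given by $\ell$. A path in $\widetilde X$ from $y$ to $y'$ in the same fiber projects to a loop $\alpha$, and $y'=\tau_{q(\alpha)}y$. Let $f$ be a map in the homotopy class assigned to $\gamma$. Then $qf_*=\gamma q$, so $f$ sends loops with $q=0$ to loops with $q=0$, and $f$ lifts to $\tilde f\colon\widetilde X\to\widetilde X$. A path from $y$ to $\tau_\ell y$ projects to a loop $\alpha$ with $q(\alpha)=\ell$; its image under $\tilde f$ projects to $f\alpha$, with $q(f\alpha)=\gamma\ell$. So $\tilde f\tau_\ell=\tau_{\gamma\ell}\tilde f$, and $\tilde f_*(\lambda p)=\gamma(\lambda)\tilde f_*(p)$ on $P$. Let $\mathcal{G}_\gamma$ be the set of endomorphisms of $P$ induced by lifts of maps in the class of $\gamma$. Two lifts of $f$ differ by a deck transformation, and a homotopy from $f$ to $f'$ lifts to a homotopy from $\tilde f$ to a lift of $f'$. Hence $\mathcal{G}_\gamma=\{z^\ell\tilde f_*:\ell\in L\}$, and in particular $\mathcal{G}_1=\{z^\ell\}$. Composition of lifts gives $\mathcal{G}_\gamma\mathcal{G}_{\gamma'}\subset\mathcal{G}_{\gamma\gamma'}$. Taking $\gamma'=\gamma^{-1}$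 in both orders shows that elements of $\mathcal{G}_\gamma$ are invertible with inverse in $\mathcal{G}_{\gamma^{-1}}$. So $\mathcal{G}=\{(\gamma,g):g\in\mathcal{G}_\gamma\}$ is a group with the required properties.
\end{proof}

\subsection*{The vanishing statement and the spectral sequence}
The algebraic core of the paper is the following statement, proved at the end of Section~\ref{sec:reflexive}.

\begin{proposition}\label{prop:vanishing}
If $P$ is a twisted module, then $\operatorname{Ext}^j_R(P,R)=0$ for $1\le j\le n-2$.
\end{proposition}

The range cannot be enlarged. The modules $R$, $\mathfrak{m}$ and $R/\mathfrak{m}$ are twisted, with $\mathcal{G}$ generated by the natural action of $\Gamma$ and the multiplications $z^\ell$, and they have nonzero $\operatorname{Ext}^j$ for $j=0$, $n-1$ and $n$; for $\mathfrak{m}$ use $\operatorname{Ext}^{n-1}_R(\mathfrak{m},R)\cong\operatorname{Ext}^n_R(R/\mathfrak{m},R)$.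

Let $C_*$ be as in Lemma~\ref{lem:homology}, $H_q=H_q(C_*)$, and let $R\to I^\bullet$ be an injective resolution. Consider the double complex $\operatorname{Hom}_R(C_q,I^p)$. As $C_q$ is free, taking cohomology in the $p$-direction first shows that the total complex computes $H^*(\operatorname{Hom}_R(C_*,R))$. As $I^p$ is injective, taking cohomology in the $q$-direction first gives $\operatorname{Hom}_R(H_q,I^p)$. This yields a first quadrant spectral sequence of $R$-modules, natural in $C_*$,
\begin{equation}\label{eq:ss}
E_2^{p,q}=\operatorname{Ext}^p_R(H_q,R)\Longrightarrow H^{p+q}(X;R),\qquad d_r\colon E_r^{p,q}\to E_r^{p+r,q-r+1}.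
\end{equation}
Differentials leaving the row $q=0$ vanish, so $E_\infty^{n,0}$ is a quotient of $E_2^{n,0}$ and a submodule of $H^n(X;R)$. The composite $\varepsilon\colon E_2^{n,0}\to H^n(X;R)$ is the \emph{edge map}, and $E_2^{n,0}=\operatorname{Ext}^n_R(R/\mathfrak{m},R)\cong R/\mathfrak{m}$ by (A2).

\begin{proposition}\label{prop:edge}
In the situation of Theorem~\ref{thm:B}, if $H_{n-1}(\widetilde X;\mathbb{C})$ has rank $0$, then the edge map $\varepsilon\colon R/\mathfrak{m}\to H^n(X;R)$ is injective. In particular Theorem~\ref{thm:B}(1) holds.
\end{proposition}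

\begin{proof}
The differentials entering position $(n,0)$ come from $E_r^{n-r,r-1}$ with $2\le r\le n$. For $2\le r\le n-1$ the source is a subquotient of $\operatorname{Ext}^{n-r}_R(H_{r-1},R)$ with $1\le n-r\le n-2$, which is zero by Lemma~\ref{lem:homology} and Proposition~\ref{prop:vanishing}. For $r=n$ it is a submodule of $\operatorname{Hom}_R(H_{n-1},R)$, which is zero because $H_{n-1}$ is torsion and $R$ is a domain. So $E_\infty^{n,0}=E_2^{n,0}$.
\end{proof}

\begin{example}[skeleta]\label{ex:skeleta}
The cellular chain complex $K_*$ of $\mathbb{R}^n\to T^n$ is a free resolution of $R/\mathfrak{m}$ with $K_j$ of rank $\binom nj$. The boundary of the $n$-cube is $\sum_i(z_i-1)\omega_i$, where $\omega_i$ is a suitably oriented face perpendicular to $e_i$, since the opposite face is its translate $z_i\omega_i$. For $1\le k\le n-2$ the module $H_k(\widetilde{T^{(k)}};\mathbb{C})$ is the module $Z_k$ of $k$-cycles of $K_*$. It has the resolution $0\to K_n\to\dots\to K_{k+1}\to Z_k\to0$, so $\operatorname{Ext}^{n-k-1}_R(Z_k,R)=\operatorname{coker}(K_{n-1}^*\to K_n^*)=R/\mathfrak{m}\neq0$. Proposition~\ref{prop:vanishing}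 says that $Z_k$ is not a twisted module.
\end{example}

\section{The wedge of three circles}\label{sec:model}

The smallest case of Example~\ref{ex:skeleta} is $n=3$, $k=1$, where $T^{(1)}$ is a wedge of three circles and
\[
P=Z_1=(R\omega_1\oplus R\omega_2\oplus R\omega_3)\big/R\rho,\qquad \rho=\textstyle\sum_{i=1}^3(z_i-1)\omega_i .
\]
This module has rank $2$. At $t\neq1$ some $z_i-1$ is a unit and $P$ is free; at $t=1$ the fiber has dimension $3$ and $P$ is not free.

\begin{proposition}\label{prop:model}
For no $N$ does $P$ carry a semilinear action of $\Gamma_N$.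
\end{proposition}

\begin{proof}
Suppose it does. Let $t=(1,1,-1)\in\mathbb{T}$. Enlarge $N$ so that it is even; then $\Gamma_N$ acts trivially on $L/2L$, fixes $t$, and acts on the fibers of $P$ at $1$ and $t$. Enlarge $N$ again, by Lemma~\ref{lem:rigidity}(a), so that all $e_{ij}(N)$ are unipotent on both fibers.

\emph{The curve.} The points $1$ and $t$ lie on the curve $z_1=z_2=1$, $z_3=x$, with coordinate ring $R'=\mathbb{C}[x^{\pm1}]$. The element $\delta=e_{12}(N)$ acts by $z_1\mapsto z_1$, $z_2\mapsto z_1^Nz_2$, $z_3\mapsto z_3$, so $R\to R'$ is $\delta$-invariant and $\delta$ acts $R'$-\emph{linearly} on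
\[
P\otimes_RR'=R'\omega_1\oplus R'\omega_2\oplus\bigl(R'/(x-1)\bigr)\omega_3 .
\]
On the quotient $F=R'\omega_1\oplus R'\omega_2$ by the torsion submodule, $\delta$ acts by a matrix $\Phi(x)\in GL_2(R')$. We show that $\Phi(1)\ne I$ and that $\Phi-I$ vanishes to infinite order at $x=-1$, which is absurd.

\emph{At $x=1$.} Let $\bar P=P/\mathfrak{m}P$, with basis $\bar\omega_i$. Since $\rho\in\mathfrak{m}R^3$, we have $\mathfrak{m}P/\mathfrak{m}^2P=\mathfrak{m}R^3/(\mathfrak{m}^2R^3+R\rho)$, so the kernel of the equivariant map $V^*\otimes\bar P\to\mathfrak{m}P/\mathfrak{m}^2P$ is the line spanned by $\sum e_i\otimes\bar\omega_i$. The generators $e_{ij}(N)$ are unipotent on $V^*\otimes\bar P$ and preserve this line, so they fix it pointwise. An invariant element of $V^*\otimes\bar P=\operatorname{Hom}(V,\bar P)$ is an equivariant map, here the isomorphism $e_i^*\mapsto\bar\omega_i$, where $e_i^*$ is the dual basis. Thus $F/(x-1)F=\bar P/\mathbb{C}\bar\omega_3\cong V/\mathbb{C}e_3^*$, and $\delta e_1^*=e_1^*\circ e_{12}(-N)=e_1^*-Ne_2^*$. So $\Phi(1)\ne I$.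

\emph{At $x=-1$.} Let $P_k=P/\mathfrak{m}_t^kP$. The map $t(\ell)^{-1}z^\ell-1\mapsto\ell$ is a $\Gamma_N$-equivariant isomorphism $\mathfrak{m}_t/\mathfrak{m}_t^2\cong V^*$, and $\mathfrak{m}_t^jP/\mathfrak{m}_t^{j+1}P$ is an equivariant quotient of $(\mathfrak{m}_t/\mathfrak{m}_t^2)^{\otimes j}\otimes P_1$. So the $e_{ij}(N)$ are unipotent on $P_k$. By Lemma~\ref{lem:rigidity}(b), $P_k$ is an algebraic $SL_3(\mathbb{C})$-module, and $P_k\to P_1$ is equivariant by the density principle. Now $\dim P_1=2$, and the simple Lie algebra $\mathfrak{sl}_3$ of dimension $8$ has no nonzero homomorphism to $\mathfrak{gl}_2$, so $P_1$ is trivial. By complete reducibility a basis of $P_1$ lifts to invariant elements $w_1,w_2\in P_k$, and these generate $P_k$ over $R$ by Nakayama's lemma. Their images generate $P_k\otimes_RR'=F/(x+1)^kF$ over $R'$ and are fixed by $\delta$. So $\Phi\equiv I$ modulo $(x+1)^k$ for every $k$.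
\end{proof}

Three things change in general. First, a twisted module carries an action of an extension $\mathcal{G}$ and not of $\Gamma_N$; Section~\ref{sec:split} splits the extension. Second, the fiber $W$ at the regular torsion point need not be trivial. We then use the whole subgroup $\Delta\subset\Gamma_N$ that fixes the curve, and the conclusion becomes that the generic fiber along the curve is $W$ as a representation of $\Delta$. Third, no presentation of the module is available at the singular point. In its place, Section~\ref{sec:formal} replaces the module near $1$ by a $G$-equivariant module on $V$, and Section~\ref{sec:reflexive} shows that such a module, if reflexive, is determined by its fiber at one nonzero vector.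

\section{Splitting the extension}\label{sec:split}

A point of $X$ fixed by an honest action would provide preferred lifts to $\widetilde X$ and split $\mathcal{G}\to\Gamma$. No such point is available, so we split the extension algebraically. The idea is to find a finite dimensional representation of $\mathcal{G}$ that is faithful on $L$, to split the resulting extension of algebraic groups, and then to descend the splitting from $L\otimes\mathbb{C}$ to $L$. Positive rank is what makes $L$ visible in $P/\mathfrak{m}^2P$.

\begin{lemma}\label{lem:split}
If a twisted module $P$ has positive rank, then for some $N$ with $\Gamma_N\subset\Gamma$ there is a homomorphic section $\Gamma_N\to\mathcal{G}$. So $\Gamma_N$ acts semilinearly on $P$.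
\end{lemma}

\begin{proof}
For $\ell\ne0$ the element $z^\ell-1$ does not annihilate $P$, since $P$ is not torsion. So $\ell\mapsto(1,z^\ell)$ identifies $L$ with the kernel of $\mathcal{G}\to\Gamma$.

\emph{A representation faithful on $L$.} Let $Y=P/\mathfrak{m}^2P$ and let $\rho\colon\mathcal{G}\to GL(Y)$ be the induced action. Multiplication defines a linear map $\beta\colon V^*=\mathfrak{m}/\mathfrak{m}^2\to\operatorname{End}(Y)$ with $\beta(\xi)\beta(\eta)=0$, with $\rho(\ell)=1+\beta(\ell)$ for $\ell\in L$, and with
\begin{equation}\label{eq:beta}
\rho(x)\beta(\xi)\rho(x)^{-1}=\beta(\gamma\xi)\qquad\text{for } x=(\gamma,g)\in\mathcal{G}.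
\end{equation}
If $\beta=0$ then $\mathfrak{m}P=\mathfrak{m}^2P$, so $\mathfrak{m}P_\mathfrak{m}=0$ by Nakayama's lemma and $P$ has rank $0$. Hence $\beta\neq0$. By \eqref{eq:beta} the kernel of $\beta$ is $\Gamma$-stable, hence $G$-stable by the density principle, and $V^*$ is an irreducible $G$-module. So $\beta$ is injective.

\emph{Splitting over $\mathbb{C}$.} The set $U=1+\beta(V^*)$ is a closed connected unipotent subgroup of $GL(Y)$, with $(1+\beta(\xi))(1+\beta(\eta))=1+\beta(\xi+\eta)$. Let $B_0$ be its normalizer, a closed subgroup. The quotient $B_0/U$ by a closed normal subgroup is a linear algebraic group. By \eqref{eq:beta}, $\rho(\mathcal{G})\subset B_0$, and $\rho(L)\subset U$, so $\rho$ induces $\bar\rho\colon\Gamma\to B_0/U$. By Lemma~\ref{lem:rigidity} there are $N$ with $\Gamma_N\subset\Gamma$ and an algebraic homomorphism $\psi\colon G\to B_0/U$ that equals $\bar\rho$ on $\Gamma_N$. The image $\psi(G)$ is a closed connected semisimple subgroup. Its preimage $B_1\subset B_0$ is connected, and the unipotent radical of $B_1$ is $U$: it contains $U$, and its image in $\psi(G)$ is a connected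 normal unipotent subgroup, hence trivial. By Mostow's theorem on the Levi decomposition, a connected linear algebraic group over $\mathbb{C}$ is the semidirect product of its unipotent radical and a closed subgroup. So $B_1=U\rtimes M_1$, where $M_1\to\psi(G)$ is an isomorphism of algebraic groups, and $\psi$ lifts to a homomorphism $\tilde\psi\colon G\to B_0$.

Let $\mathcal{G}_N$ be the preimage of $\Gamma_N$ in $\mathcal{G}$. For $x=(\gamma,g)\in\mathcal{G}_N$, the elements $\rho(x)$ and $\tilde\psi(\gamma)$ have the same image in $B_0/U$, so $\rho(x)=(1+\beta(a(x)))\tilde\psi(\gamma)$ for a unique $a(x)\in V^*$. Elements of $U$ commute with $\beta(V^*)$, so \eqref{eq:beta} gives $\tilde\psi(\gamma)\beta(\xi)\tilde\psi(\gamma)^{-1}=\beta(\gamma\xi)$. For $y=(\gamma',g')$,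
\[
\rho(xy)=(1+\beta(a(x)))\,\tilde\psi(\gamma)(1+\beta(a(y)))\tilde\psi(\gamma)^{-1}\,\tilde\psi(\gamma\gamma')=\bigl(1+\beta(a(x)+\gamma a(y))\bigr)\tilde\psi(\gamma\gamma').
\]
Thus $a$ is a crossed homomorphism, $a(xy)=a(x)+\gamma a(y)$, and $a(\ell)=\ell$ for $\ell\in L$.

\emph{Descent to $L$.} Choose a $\mathbb{Q}$-linear projection $\mathbb{C}\to\mathbb{Q}$ that is the identity on $\mathbb{Q}$. The induced map $L\otimes\mathbb{C}\to L\otimes\mathbb{Q}$ commutes with $\Gamma_N$, so composing it with $a$ gives a crossed homomorphism $b\colon\mathcal{G}_N\to L\otimes\mathbb{Q}$ with $b(\ell)=\ell$. The group $\mathcal{G}_N$ is finitely generated, being an extension of $\Gamma_N$ by $L$. If $\frac1mL$ contains the values of $b$ on a generating set, then it contains all values, by the product formula and $b(x^{-1})=-\gamma^{-1}b(x)$. Since $b(\ell x)=\ell+b(x)$, the class $\bar b(\gamma)$ of $b(x)$ in the finite group $\frac1mL/L$ depends only on $\gamma$. The formula $\gamma\cdot c=\bar b(\gamma)+\gamma c$ defines an action of $\Gamma_N$ on this finite set, so the stabilizer $\{\gamma:\bar b(\gamma)=0\}$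 of $0$ has finite index and contains some $\Gamma_{N'}$. For $\gamma\in\Gamma_{N'}$ and any lift $x$ we have $b(x)\in L$, so exactly one lift $\ell x$ has $b=0$. The elements of $\mathcal{G}_N$ with $b=0$ form a subgroup, so these lifts define a homomorphic section over $\Gamma_{N'}$.
\end{proof}

\section{Linearization at a torsion point}\label{sec:formal}

Near the fixed point $1$, the action of $\Gamma_N$ on $\mathbb{T}$ is linearized by the logarithm. Let $\mathfrak{n}=V^*S$ be the ideal of $0\in V$. In $R/\mathfrak{m}^k$ put $\log z^\ell=\sum_{j\ge1}(-1)^{j-1}(z^\ell-1)^j/j$, a finite sum. The map $\ell\mapsto\log z^\ell$ is additive and $SL_n(\mathbb{Z})$-equivariant, so it extends to an equivariant ring homomorphism $S/\mathfrak{n}^k\to R/\mathfrak{m}^k$. With $u_i=z_i-1$ we have $R/\mathfrak{m}^k=\mathbb{C}[u_1,\dots,u_n]/(u_1,\dots,u_n)^k$, and $e_i\mapsto u_i-u_i^2/2+\cdots$ induces isomorphisms $\mathfrak{n}^j/\mathfrak{n}^{j+1}\cong\mathfrak{m}^j/\mathfrak{m}^{j+1}$. So $S/\mathfrak{n}^k\cong R/\mathfrak{m}^k$, and the completions are identified: $\widehat S=\widehat R$.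

We want the same for modules. An \emph{equivariant $S$-module} is a finitely generated $S$-module $E$ with a linear action of $G$ such that $g(fp)=g(f)g(p)$ and $E$ is a union of algebraic $G$-submodules. Rigidity makes $G$ act on the completion of a module; the difficulty is to find inside it a module over the polynomial ring, which makes sense at nonzero points of $V$. The $G$-finite vectors provide one, because each irreducible representation occurs in only finitely many orders of the filtration.

\begin{lemma}\label{lem:formal}
Let $D$ be a finitely generated $R$-module with a semilinear action of $\Gamma_N$ such that all $e_{ij}(N)$ are unipotent on $D/\mathfrak{m}D$. Then there are an equivariant $S$-module $E$ and a $\Gamma_N$-equivariant isomorphism of $\widehat R$-modules $E\otimes_S\widehat R\cong D\otimes_R\widehat R$. Moreover: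
\begin{enumerate}
\item[(i)] if $D$ is free at $1$, then $E\cong W\otimes_\mathbb{C}S$ equivariantly, where $W=D/\mathfrak{m}D$ with the algebraic $G$-action extending that of $\Gamma_N$;
\item[(ii)] if $D$ is reflexive, so is $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D_k=D/\mathfrak{m}^kD$, a module over $R/\mathfrak{m}^k=S/\mathfrak{n}^k$, and $\widehat D=\varprojlim D_k=D\otimes_R\widehat R$. Multiplication gives $\Gamma_N$-equivariant surjections $\operatorname{Sym}^jV^*\otimes D_1\to\mathfrak{m}^jD/\mathfrak{m}^{j+1}D$. So all $e_{ij}(N)$ are unipotent on every $D_k$, and by Lemma~\ref{lem:rigidity}(b), with the same $N$ for all $k$, each $D_k$ is an algebraic $G$-module extending the action of $\Gamma_N$. By the density principle these surjections and the maps $D_{k+1}\to D_k$ and $S/\mathfrak{n}^k\otimes D_k\to D_k$ are $G$-equivariant.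

Let $\lambda$ be an irreducible algebraic $G$-module, and write $(\,\cdot\,)_\lambda$ for the sum of all submodules isomorphic to $\lambda$. If $\lambda$ occurs in $\ker(D_{k+1}\to D_k)$, it occurs in $\operatorname{Sym}^kV^*\otimes D_1$, so $\operatorname{Hom}_G(\lambda\otimes D_1^*,\operatorname{Sym}^kV^*)\ne0$. The modules $\operatorname{Sym}^kV^*$ are irreducible of strictly increasing dimension, so this happens for finitely many $k$. By complete reducibility the maps $(D_{k+1})_\lambda\to(D_k)_\lambda$ are onto, and they are bijective for $k\ge k(\lambda)$. Hence $E_\lambda=\varprojlim_k(D_k)_\lambda\subset\widehat D$ is finite dimensional, maps onto every $(D_k)_\lambda$, and maps isomorphically for $k\ge k(\lambda)$. Put $E=\bigoplus_\lambda E_\lambda\subset\widehat D$. The module $V^*\otimes E_\lambda$ is a finite sum of parts $(V^*\otimes E_\lambda)_\mu$, and multiplication sends the $\mu$-part into $(D_k)_\mu$ for each $k$, hence into $E_\mu$. So $E$ is a $G$-stable $S$-submodule of $\widehat D$ that maps onto every $D_k$.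

Choose a $G$-submodule $Y\subset E$ mapping isomorphically onto $D_1$. We claim that
\begin{equation}\label{eq:kernel}
\ker(E\to D_i)=\mathfrak{n}^iY\qquad\text{for all } i\ge0,
\end{equation}
where $D_0=0$ and $\mathfrak{n}^0=S$. The inclusion $\supset$ holds because $\mathfrak{n}^i$ kills $D_i$. The kernel is the sum of its $\lambda$-parts, so let $p\in E_\lambda$ map to $0$ in $D_i$, and take $j>i$ with $j\ge k(\lambda)$. By Nakayama's lemma $Y$ generates $D_j$ over $S$, so $\bigoplus_{i\le l<j}\operatorname{Sym}^lV^*\otimes Y$ maps onto $\mathfrak{n}^iD_j=\ker(D_j\to D_i)$, and its $\lambda$-part maps onto the $\lambda$-part. Thus some $p'\in\mathfrak{n}^iY\cap E_\lambda$ has the same image in $D_j$ as $p$, and $p=p'$ because $E_\lambda\to D_j$ is injective. This proves \eqref{eq:kernel}. For $i=0$ it says $E=SY$, so $E$ is finitely generated. Then $\mathfrak{n}^iY=\mathfrak{n}^iE$, so $E/\mathfrak{n}^iE\cong D_i$ for all $i$, and (A4) gives $E\otimes_S\widehat R\cong\widehat D$.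

(i) The equivariant map $Y\otimes S\to E$ is onto; let $K$ be its kernel. After completion it is a surjection of free $\widehat R$-modules of the same rank $\dim D_1$, hence an isomorphism. By faithful flatness $K_\mathfrak{n}=0$. So $K$ is torsion and lies in a free module over a domain, and $K=0$.

(ii) By (A4), $\widehat D$ is reflexive, and so $E_\mathfrak{n}$ is reflexive. The group $G$ is transitive on $V\setminus\{0\}$, and the non-free locus of $E$ is $G$-stable, closed and proper, so $E$ is free at every point of $V\setminus\{0\}$. Thus $E\to E^{**}$ is an isomorphism at every point of $V$.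
\end{proof}

\subsection*{Moving a torsion point to $1$}
Let $t\in\mathbb{T}$ have finite order dividing $N$. Since $\Gamma_N$ acts trivially on $L/NL$, we have $t\circ\gamma=t$ for $\gamma\in\Gamma_N$, so the automorphism $\sigma_t\colon z^\ell\mapsto t(\ell)^{-1}z^\ell$ of $R$ commutes with $\Gamma_N$. It carries $\mathfrak{m}_s$ to $\mathfrak{m}_{st}$, and in particular $\mathfrak{m}$ to $\mathfrak{m}_t$. For an $R$-module $D$ let $D^{(t)}$ be $D$ with the structure $\lambda*p=\sigma_t(\lambda)p$. A semilinear action of $\Gamma_N$ on $D$ is also semilinear on $D^{(t)}$; the module $D^{(t)}$ is reflexive if $D$ is; and $D^{(t)}$ is free at $s$ if and only if $D$ is free at $st$, with the same fiber.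

\begin{example}[no local obstruction]\label{ex:local}
Let $n=3$. The element $\epsilon=\sum e_i\otimes e_i^*\in S\otimes V$ is $G$-invariant, so $E_0=(S\otimes V)/S\epsilon$ is an equivariant $S$-module. By exactness of the Koszul complex on $e_1,e_2,e_3$ it is isomorphic to the kernel of $S^3\to S$, $(f_i)\mapsto\sum f_ie_i$, so it is reflexive by (A3). It is not free, since it has rank $2$ and its fiber at $0$ is $V$. In $\widehat R$, $\log z_i$ is a unit multiple of $z_i-1$, so $E_0\otimes_S\widehat R$ is isomorphic to the completion at $1$ of the module $P$ of Section~\ref{sec:model}. That completion therefore does carry a semilinear action. The obstruction in Proposition~\ref{prop:model} cannot be seen at $1$ alone: the second torsion point, which exists on $\mathbb{T}$ and has no counterpart on $V$, is essential.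
\end{example}

\section{Reflexive modules with symmetry are locally free}\label{sec:reflexive}

We identify $u\in V$ with the row $(u(e_1),\dots,u(e_n))$ and let $v=e_n^*$ be the last coordinate on $L$. For $u\in V$ let $\mathfrak{n}_u\subset S$ be its maximal ideal, and for an $S$-module $E$ let $E(u)=E/\mathfrak{n}_uE$, with $p(u)$ the class of $p\in E$. If $E$ is equivariant, then $g$ induces an isomorphism $E(u)\to E(gu)$, and $E(u)$ is an algebraic module for the stabilizer of $u$, being the quotient of a finite dimensional algebraic submodule of $E$. In Example~\ref{ex:local} the fiber at $v$ is $V/\mathbb{C}v$, a nontrivial module of dimension $2$, which is not the restriction of a $G$-module. The next lemma shows that this is the only way in which freeness can fail.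

\begin{lemma}\label{lem:homogeneous}
Let $E$ be a reflexive equivariant $S$-module, let $o\in V\setminus\{0\}$ have stabilizer $H\subset G$, and let $W$ be an algebraic $G$-module. If $E(o)\cong W$ as $H$-modules, then $E\cong W\otimes_{\mathbb{C}} S$ as $S$-modules.
\end{lemma}

\begin{proof}
The orbit map $g\mapsto go$ has regular sections over the open sets $V_i=\{u:u(e_i)\ne0\}$, which cover $V\setminus\{0\}$. Indeed, $gv=v\circ g^{-1}$ is the last row of $g^{-1}$. For $u\in V_i$ let $\sigma_i(u)$ be the matrix with last row $u$ whose other rows are the $e_j^*$, $j\ne i$, the first of them multiplied by $\pm u(e_i)^{-1}$ so that the determinant is $1$. If $o=g_0v$, then $s_i(u)=\sigma_i(u)^{-1}g_0^{-1}$ satisfies $s_i(u)o=u$, and its entries lie in $S[1/e_i]$.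

Let $\theta\colon E(o)\to W$ be an $H$-isomorphism. For $p\in E$ define $\varphi_p\colon G\to W$ by $\varphi_p(g)=g\,\theta\bigl((g^{-1}p)(o)\bigr)$. It is regular, because $p$ lies in an algebraic $G$-submodule of $E$. For $h\in H$,
\[
\varphi_p(gh)=gh\,\theta\bigl(h^{-1}\cdot(g^{-1}p)(o)\bigr)=\varphi_p(g),
\]
so $\Theta(p)(go)=\varphi_p(g)$ defines a function $\Theta(p)\colon V\setminus\{0\}\to W$. On $V_i$ it equals $\varphi_p\circ s_i\in W\otimes S[1/e_i]$. Since $S[1/e_1]\cap S[1/e_2]=S$ by unique factorization, $\Theta(p)\in W\otimes S$. For $f\in S$ we have $(g^{-1}(fp))(o)=(g^{-1}f)(o)\,(g^{-1}p)(o)=f(go)\,(g^{-1}p)(o)$, so $\Theta\colon E\to W\otimes S$ is $S$-linear. On the fibers at $u=go$ it induces the composite of the isomorphisms $g^{-1}\colon E(u)\to E(o)$, $\theta$, and $g\colon W\to W$. As in the proof of Lemma~\ref{lem:formal}(ii), $E$ is free at $u$; a map of free modules over a local ring that is an isomorphism on fibers is an isomorphism. So the kernel and cokernel of $\Theta$ are supported at $0$ and have finite length, and $\Theta$ is an isomorphism by (A3).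
\end{proof}

To transport a representation along a curve we pass from a completion at one point to the function field and then to a completion at another point. The following standard fact permits this.

\begin{lemma}[Noether--Deuring]\label{lem:ND}
Let $K\subset K'$ be fields with $K$ infinite, and let $A,B$ be finite dimensional representations over $K$ of a group $\Delta$. If $A\otimes_KK'\cong B\otimes_KK'$, then $A\cong B$.
\end{lemma}

\begin{proof}
The space $\operatorname{Hom}_\Delta(A,B)$ is cut out of $\operatorname{Hom}_K(A,B)$ by linear equations over $K$, so $\operatorname{Hom}_\Delta(A\otimes K',B\otimes K')=\operatorname{Hom}_\Delta(A,B)\otimes_KK'$. The determinant in chosen bases is a polynomial over $K$ on $\operatorname{Hom}_\Delta(A,B)$ that is nonzero at some $K'$-point. It is a nonzero polynomial, so it is nonzero at some $K$-point.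
\end{proof}

\begin{proposition}\label{prop:free}
Every reflexive finitely generated $R$-module $D$ with a semilinear action of $\Gamma_N$ is locally free.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:finite} the non-free locus $F$ of $D$ is a finite set of torsion points. Suppose $t_0\in F$. Enlarging $N$ to a multiple of the order of $t_0$ and replacing $D$ by $D^{(t_0)}$, we may assume that $1\in F$.

\emph{The curve and its symmetry group.} Let $R_v=\mathbb{C}[x^{\pm1}]$ and $\pi\colon R\to R_v$, $z^\ell\mapsto x^{v(\ell)}$. The corresponding curve in $\mathbb{T}$ consists of the characters $t_\zeta(\ell)=\zeta^{v(\ell)}$, $\zeta\in\mathbb{C}^*$, and $t_1=1$. As $F$ is finite, there is a root of unity $\zeta$ with $t_\zeta\notin F$. Enlarge $N$ so that the order of $\zeta$ divides $N$, and then, by Lemma~\ref{lem:rigidity}(a), so that all $e_{ij}(N)$ are unipotent on the fibers of $D$ at $1$ and at $t_\zeta$. Let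
\[
\Delta=\langle e_{ij}(N):i\ne n\rangle\subset\Gamma_N,\qquad H=\{g\in G:v\circ g=v\}.
\]
The group $H$ consists of the matrices with last row $(0,\dots,0,1)$, so $H\cong SL_{n-1}(\mathbb{C})\ltimes\mathbb{C}^{n-1}$, and it is the stabilizer of $cv$ for each $c\in\mathbb{C}^*$. It contains $\Delta$ and is generated by the root subgroups $e_{ij}(\mathbb{C})$ with $i\ne n$: those with $j\neq n$ generate the first factor and those with $j=n$ the second. These root subgroups lie in the Zariski closure of $\Delta$, so $\Delta$ is Zariski dense in $H$. Since $\pi\circ\gamma=\pi$ for $\gamma\in\Delta$, the formula $\gamma(p\otimes f)=\gamma p\otimes f$ defines an $R_v$-linear action of $\Delta$ on $D_v=D\otimes_RR_v$. So $D_v\otimes_{R_v}\mathbb{C}(x)$ is a finite dimensional representation of $\Delta$ over $\mathbb{C}(x)$. We compute it at $x=\zeta$ and use the answer at $x=1$.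

\emph{At $x=\zeta$.} Put $y=x/\zeta$, so that $\mathbb{C}[[x-\zeta]]=\mathbb{C}[[y-1]]$, and $t=t_\zeta$. The map $\pi\circ\sigma_t$ sends $z^\ell$ to $\zeta^{-v(\ell)}x^{v(\ell)}=y^{v(\ell)}$, so $D_v\otimes_{R_v}\mathbb{C}[[x-\zeta]]=D^{(t)}\otimes_R\mathbb{C}[[y-1]]$, the tensor product being taken along $z^\ell\mapsto y^{v(\ell)}$. This homomorphism sends $\mathfrak{m}$ into $(y-1)$, so it extends to a $\Delta$-invariant homomorphism $\widehat R\to\mathbb{C}[[y-1]]$. The module $D^{(t)}$ is free at $1$, so Lemma~\ref{lem:formal}(i) gives a $\Gamma_N$-equivariant isomorphism $D^{(t)}\otimes_R\widehat R\cong W\otimes_\mathbb{C}\widehat R$, where $W$ is an algebraic $G$-module. Hence $D_v\otimes\mathbb{C}[[x-\zeta]]\cong W\otimes\mathbb{C}[[x-\zeta]]$ with $\Delta$ acting on $W$ through $G$ and trivially on power series. Lemma~\ref{lem:ND} for $\mathbb{C}(x)\subset\mathbb{C}((x-\zeta))$ gives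
\begin{equation}\label{eq:generic}
D_v\otimes_{R_v}\mathbb{C}(x)\cong W\otimes_\mathbb{C}\mathbb{C}(x)\qquad\text{as representations of }\Delta.
\end{equation}

\emph{At $x=1$.} Let $E$ be the reflexive equivariant $S$-module given by Lemma~\ref{lem:formal} for $D$. Put $\tau=\log x\in\mathbb{C}[[x-1]]$, so that $\mathbb{C}[[x-1]]=\mathbb{C}[[\tau]]$. The extension $\widehat R\to\mathbb{C}[[\tau]]$ of $\pi$ sends $\log z^\ell$ to $\log x^{v(\ell)}=v(\ell)\tau$. On $S\subset\widehat R$ it is therefore the map $S\to\mathbb{C}[\tau]$, $\xi\mapsto v(\xi)\tau$ for $\xi\in V^*$, which is restriction of functions to the line $\tau\mapsto\tau v$. This map is $H$-invariant, so $H$ acts $\mathbb{C}[\tau]$-linearly on $E_v=E\otimes_S\mathbb{C}[\tau]$, and $E_v/(\tau-c)E_v=E(cv)$ as $H$-modules. Tensoring $E\otimes_S\widehat R\cong D\otimes_R\widehat R$ with $\mathbb{C}((\tau))$ over $\widehat R$, and \eqref{eq:generic} with $\mathbb{C}((x-1))=\mathbb{C}((\tau))$ over $\mathbb{C}(x)$, we get $\Delta$-equivariant isomorphisms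
\[
E_v\otimes_{\mathbb{C}[\tau]}\mathbb{C}((\tau))\cong D_v\otimes_{R_v}\mathbb{C}((\tau))\cong W\otimes_\mathbb{C}\mathbb{C}((\tau)).
\]
Lemma~\ref{lem:ND} for $\mathbb{C}(\tau)\subset\mathbb{C}((\tau))$ gives a $\Delta$-equivariant isomorphism $\varphi\colon E_v\otimes\mathbb{C}(\tau)\to W\otimes\mathbb{C}(\tau)$.

\emph{Specializing to a nonzero vector.} Choose $0\ne h\in\mathbb{C}[\tau]$ that kills the torsion of the finitely generated module $E_v$ and clears the denominators of $\varphi$ and $\varphi^{-1}$ on generators. Then $E_v[1/h]$ and $W\otimes\mathbb{C}[\tau,1/h]$ embed in their localizations over $\mathbb{C}(\tau)$, and $\varphi$ restricts to a $\Delta$-equivariant isomorphism between them. Choose $c\in\mathbb{C}^*$ with $h(c)\ne0$ and reduce modulo $\tau-c$. We obtain a $\Delta$-isomorphism $E(cv)\cong W$ of algebraic $H$-modules, which is an $H$-isomorphism by the density principle. By Lemma~\ref{lem:homogeneous}, $E$ is free. So $D\otimes_R\widehat R$ is free, and $D$ is free at $1$ by (A4). This contradicts $1\in F$.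
\end{proof}

Reflexivity is used only to extend the isomorphism $\Theta$ of Lemma~\ref{lem:homogeneous} across $0$. It cannot be weakened to torsion-freeness: the ideal $\mathfrak{m}$ has a semilinear action, rank $1$, and fiber $\mathfrak{m}/\mathfrak{m}^2$ of dimension $n$ at $1$.

\begin{proof}[Proof of Proposition~\ref{prop:vanishing}]
If $P$ has rank $0$, apply Corollary~\ref{cor:finite}. Otherwise Lemma~\ref{lem:split} gives a semilinear action of some $\Gamma_N$ on $P$. The formula $(\gamma f)(p)=\gamma\bigl(f(\gamma^{-1}p)\bigr)$ defines a semilinear action on $P^*$, and in the same way on $P^{**}$, and the natural map $P\to P^{**}$ is equivariant. The module $P^{**}$ is reflexive by (A3), hence projective by Proposition~\ref{prop:free} and (A1). The kernel $Q_0$ and the cokernel $Q_1$ of $P\to P^{**}$ are torsion modules with semilinear actions, so by Corollary~\ref{cor:finite} their $\operatorname{Ext}$ groups into $R$ vanish outside degree $n$. Put $\bar P=P/Q_0$ and let $1\le j\le n-2$. The sequences $0\to\bar P\to P^{**}\to Q_1\to0$ and $0\to Q_0\to P\to\bar P\to0$ give exact sequences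
\begin{gather*}
0=\operatorname{Ext}^j_R(P^{**},R)\to\operatorname{Ext}^j_R(\bar P,R)\to\operatorname{Ext}^{j+1}_R(Q_1,R)=0,\\
\operatorname{Ext}^j_R(\bar P,R)\to\operatorname{Ext}^j_R(P,R)\to\operatorname{Ext}^j_R(Q_0,R)=0,
\end{gather*}
where $j\ge1$, $j+1\ne n$ and $j\neq n$ are used. So $\operatorname{Ext}^j_R(P,R)=0$.
\end{proof}

\section{Duality and the dimension bounds}\label{sec:duality}

Part (1) of Theorem~\ref{thm:B} is now proved by Proposition~\ref{prop:edge}. The other parts follow by computing the two groups in (1).

A local system on a connected space $X$ is a module $A$ over $\pi=\pi_1(X)$; then $H^0(X;A)$ is the submodule of invariants and $H_0(X;A)$ is the quotient $A/\langle ga-a\rangle$ of coinvariants. For $A=R$ we have $H_i(X;R)\cong H_i(\widetilde X;\mathbb{C})$ as vector spaces. Let $X$ be a compact connected $d$-manifold with orientation character $w\colon\pi\to\{\pm1\}$, and let $A^w$ be $A$ with $g$ acting as $w(g)g$. Poincar\'e--Lefschetz duality with twisted coefficients gives isomorphisms, natural in $A$,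
\begin{equation}\label{eq:duality}
H^k(X;A)\cong H_{d-k}(X,\partial X;A^w),\qquad H^k(X,\partial X;A^w)\cong H_{d-k}(X;A).
\end{equation}
Since $R$ is commutative, multiplication by an element of $R$ is an endomorphism of the local systems $R$ and $R^w$. This makes their homology and cohomology $R$-modules; the isomorphisms \eqref{eq:duality} are $R$-linear by naturality, and the structure on $H^*(X;R)$ is the one in \eqref{eq:ss}.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $X'\to X$ be a homotopy equivalence, and pull back $q$, the cover and the local system. Then $H^n(X';R)\cong H^n(X;R)$ and $H_{n-1}(\widetilde{X'};\mathbb{C})\cong H_{n-1}(\widetilde X;\mathbb{C})$. By (1) these groups do not both vanish.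

If $X'$ is a CW complex of dimension less than $n-1$, both vanish, as neither $X'$ nor $\widetilde{X'}$ has cells of dimension $n-1$ or $n$.

Let $X'$ be a compact manifold of dimension $d\le n-1$. By \eqref{eq:duality}, $H^n(X';R)\cong H_{d-n}(X',\partial X';R^w)=0$, and $H_{n-1}(\widetilde{X'};\mathbb{C})\cong H^{d-n+1}(X',\partial X';R^w)$. The latter is zero if $d<n-1$. If $d=n-1$ it embeds in $H^0(X';R^w)$, the set of $a\in R$ with $w(g)z^{q(g)}a=a$ for all $g\in\pi_1(X')$. Taking $g$ with $q(g)\ne0$ gives $a=0$, because $R$ is a domain and $\pm z^{q(g)}\ne1$. So again both groups vanish. This last step is what separates manifolds from complexes: an infinite cover of an $(n-1)$-complex can have homology in degree $n-1$, and an infinite connected cover of a compact $(n-1)$-manifold cannot.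

For sharpness, $SL_n(\mathbb{Z})$ acts on the $n$-manifold $T^n$, and by Example~\ref{ex:blowup} it has a homotopy action on the finite $(n-1)$-dimensional complex $T^{(n-1)}\simeq M_0$. In both cases $\pi_1=\mathbb{Z}^n$ with the standard action.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $\Gamma$ contains some $\Gamma_N$ by Section~\ref{sec:groups}. A compact manifold is a compact ANR by Hanner's theorem, hence homotopy equivalent to a finite CW complex \cite{West}; for manifolds see also \cite{KS}. The action of $\Gamma$ on $M$ defines a homotopy action, and the identification $q\colon H_1(M;\mathbb{Z})=\pi_1(M)\cong L$ is equivariant by hypothesis. By Theorem~\ref{thm:B}(2) the compact manifold $M$ does not have dimension less than $n$.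
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $X$ be a compact $n$-manifold with $\partial X\ne\emptyset$. By \eqref{eq:duality}, $H^n(X;R)\cong H_0(X,\partial X;R^w)$, which is the cokernel of $H_0(\partial X;R^w)\to H_0(X;R^w)$. This map is onto: $X$ is connected, so $H_0(X;R^w)$ is a quotient of the coefficient group at any one point, which may be taken in $\partial X$. So $H^n(X;R)=0$, and (1) gives the claim.

Now let $X$ be closed with $\pi_1(X)=L$ and $q$ an isomorphism, so that $\widetilde X$ is the universal cover. Let $C_*$ be as in Lemma~\ref{lem:homology}.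

\emph{The edge map is injective.} In $R^w$ the element $\ell\in L$ acts as $w(\ell)z^\ell$, so $z^\ell\mapsto w(\ell)z^\ell$ is an isomorphism of $L$-modules $R\cong R^w$. Since $H_1(\widetilde X;\mathbb{C})=0$, the sequence $C_2\to C_1\to C_0\to R/\mathfrak{m}\to0$ is the beginning of a free resolution. Therefore, by \eqref{eq:duality} and (A2),
\[
H_{n-1}(\widetilde X;\mathbb{C})\cong H^1(X;R^w)\cong H^1(X;R)=\operatorname{Ext}^1_R(R/\mathfrak{m},R)=0
\]
as vector spaces, and Proposition~\ref{prop:edge} shows that $\varepsilon$ is injective.

\emph{The edge map is $f^*$.} Let $f\colon X\to T^n$ be the classifying map, the map inducing $q$ on $\pi_1$. On the finite model of $X$ it is homotopic to a cellular map, whose lift to the covers gives an $R$-linear chain map $C_*\to K_*$ to the resolution $K_*$ of Example~\ref{ex:skeleta}. It is an isomorphism on $H_0$. The spectral sequence \eqref{eq:ss} for $K_*$ is concentrated in the row $q=0$, so its edge map $R/\mathfrak{m}\to H^n(T^n;R)$ is an isomorphism. By naturality, $\varepsilon$ is this isomorphism followed by $f^*\colon H^n(T^n;R)\to H^n(X;R)$. So $f^*$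 is injective and $R$-linear.

\emph{Orientability.} By \eqref{eq:duality} the target is $H_0(X;R^w)=R/(w(\ell)z^\ell-1:\ell\in L)$, which is $\mathbb{C}$ with $z^\ell$ acting as $w(\ell)$. On the source $z^\ell$ acts as $1$. A nonzero $R$-linear map between them forces $w=1$. So $X$ is orientable, and $f^*$ is an isomorphism of one dimensional spaces.

\emph{The degree.} The augmentation $R\to\mathbb{C}$, $z^\ell\mapsto1$, is a map of local systems to the constant system. For $Y=T^n$ and $Y=X$ the induced map $H^n(Y;R)\to H^n(Y;\mathbb{C})$ corresponds under \eqref{eq:duality} to $H_0(Y;R)=R/\mathfrak{m}\to H_0(Y;\mathbb{C})=\mathbb{C}$, which is an isomorphism. These maps commute with $f^*$, so $f^*\colon H^n(T^n;\mathbb{C})\to H^n(X;\mathbb{C})$ is an isomorphism, that is, $\deg f\ne0$. Finally, if $0\ne\alpha\in H^k(T^n;\mathbb{Q})$, Poincar\'e duality on $T^n$ gives $\beta\in H^{n-k}(T^n;\mathbb{Q})$ with $\alpha\beta\neq0$ in $H^n(T^n;\mathbb{Q})$. Then $f^*\alpha\,f^*\beta=f^*(\alpha\beta)\ne0$, so $f^*\alpha\ne0$.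
\end{proof}

\begin{thebibliography}{9}

\bibitem{FW} David Fisher and Kevin Whyte, \emph{Continuous quotients for lattice actions on compact manifolds}, arXiv:math/0405273 (2004).

\bibitem{KS} Kirby and Siebenmann, Ann.\ of Math.\ Studies 88.

\bibitem{West} West, Ann.\ of Math.\ (1977).

\end{thebibliography}
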